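\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\title{The $e$-positivity of (claw, co-diamond)-free graphs}

\begin{abstract}
We prove that the chromatic symmetric function of a graph with no induced claw and no
induced co-diamond is a nonnegative linear combination of elementary symmetric functions. This
answers a question of Li and Yang. Together with theorems of Seinsche, Olariu and Stanley, it yields
a classification: for a graph $F$ on four vertices, all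
(claw, $F$)-free graphs are $e$-positive if and only if $F$ is an induced subgraph of the net.
In the complementary graph the hypothesis becomes a rigid condition on triangles, and the
coefficients become values of a linear functional on symmetric polynomials in three variables.
An exchange argument turns these values into nonnegative counts, up to one subtracted term,
which is dominated by means of a weighted multiplicity estimate.
\end{abstract}

\section{Introduction}

Let $G$ be a finite simple graph with vertex set $V$, $|V|=n\ge 1$. A \emph{proper coloring} of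
$G$ is a map $\kappa\colon V\to\{1,2,\dots\}$ with $\kappa(u)\ne\kappa(v)$ for every edge $uv$.
Stanley's \emph{chromatic symmetric function} of $G$ is
\[
X_G=\sum_{\kappa}\ \prod_{v\in V} y_{\kappa(v)},
\]
the sum being over all proper colorings. (We call the variables $y_1,y_2,\dots$ because
$x_1,x_2,x_3$ will be needed later.) It is a homogeneous symmetric function of degree $n$, so it
can be written uniquely as $\sum_\mu c_\mu(G)\,e_\mu$. Here $\mu$ runs over the partitions of $n$,
and $e_\mu=e_{\mu_1}e_{\mu_2}\cdots$ is a product of elementary symmetric functions. The graph is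
\emph{$e$-positive} if all $c_\mu(G)$ are nonnegative.

Two examples are immediate: $X_{K_n}=n!\,e_n$, and the edgeless graph has $X_G=e_1^n$.
Since $X_{G_1\sqcup G_2}=X_{G_1}X_{G_2}$, disjoint unions of $e$-positive graphs are $e$-positive.
In particular, disjoint unions of cliques are $e$-positive.
On the other hand, the \emph{claw} $K_{1,3}$ is not $e$-positive: the coefficient of
$e_2^2$ is $-2$, as we compute in Section~\ref{sec:equal}. It is therefore natural to forbid the
claw as an induced subgraph. This alone is not enough. The \emph{net}, a triangle with one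
pendant vertex attached at each of its vertices, is claw-free, and its coefficient of $e_3^2$
is $-6$ (Section~\ref{sec:class}). One is led to forbid a second graph $F$. For graphs $H_1,H_2$,
a graph is called \emph{$(H_1,H_2)$-free} if it has no induced subgraph isomorphic to $H_1$ or $H_2$.

If $F$ has four vertices and is not an induced subgraph of the net, then the net itself is
(claw, $F$)-free, and forbidding $F$ does not help. The net has just four induced subgraphs
on four vertices, up to isomorphism: the path $P_4$, the \emph{paw} (a triangle with one pendant vertex), the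
\emph{co-paw} $P_3\sqcup K_1$, and the \emph{co-diamond} $K_2\sqcup 2K_1$, which is the complement
of $K_4$ minus an edge. The first three lead to classes with a simple structure. The fourth is
the subject of this paper: Li and Yang \cite{LY} ask whether (claw, co-diamond)-free graphs are
$e$-positive.

Write $\alpha(G)$ for the largest size of a stable set. The claw and the co-diamond
both contain a stable set of size $3$, so every graph with $\alpha(G)\le 2$ belongs to the class.
For such graphs a manifestly positive formula for the coefficients is easy to find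
(Proposition~\ref{prop:alpha2}), which suggests that the answer is yes. This is the case.

\begin{theorem}\label{thm:main}
Every \textup{(claw, co-diamond)}-free graph is $e$-positive.
\end{theorem}

The class is closed under taking induced subgraphs, so all induced subgraphs of its members are
$e$-positive as well. By multiplicativity, so is every graph all of whose components are
(claw, co-diamond)-free. The theorem completes the following classification.

\begin{theorem}\label{thm:class}
Let $F$ be a graph on four vertices. Every \textup{(claw, $F$)}-free graph is $e$-positive if and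
only if $F$ is an induced subgraph of the net, that is, if and only if
$F\in\{P_4,\ \text{paw},\ \text{co-paw},\ \text{co-diamond}\}$.
\end{theorem}

\paragraph{How the proof goes.}
Apart from the edgeless graphs, a (claw, co-diamond)-free graph has $\alpha(G)\le 3$. Then $c_\mu(G)$ is
obtained by applying to the monomial symmetric polynomial $m_\mu(x_1,x_2,x_3)$ a linear functional
that counts partitions of $V$ into cliques of the complement $H=\overline G$
(Section~\ref{sec:functional}). Negative terms come from triangles of $H$. The hypothesis on $G$
says that a vertex outside a triangle of $H$ has \emph{exactly one} neighbor in it. A triangle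
and an outside vertex can therefore be exchanged, in a unique way, for two disjoint edges, and
this makes the negative terms cancel inside a positive count. For $\mu=(q,q)$ nothing else is
needed (Section~\ref{sec:equal}). For $\mu=(q+d,q)$ with $d\ge1$ one further term is subtracted.
Section~\ref{sec:unequal} bounds it: cutting one vertex off each of its triangles turns it into terms
of the positive count, and one controls how often each term is reached.
Section~\ref{sec:class} proves Theorem~\ref{thm:class} and
shows where the argument breaks for the net.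

\section{Stable triples}\label{sec:structure}

Throughout, $H=\overline G$ is the complement of $G$, so that stable sets of $G$ are cliques of $H$.
Unless another graph is named, \emph{edge}, \emph{triangle} and \emph{matching} refer to $H$.
For $W\subseteq V$, $G[W]$ and $H[W]$ are the induced subgraphs.

\begin{lemma}\label{lem:structure}
Let $G$ be \textup{(claw, co-diamond)}-free. Then either $G$ has no edges, or $\alpha(G)\le3$ and
the following holds.
\begin{itemize}
\item[$(*)$] For every triangle $T$ of $H$, each vertex outside $T$ has exactly one $H$-neighbor in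
$T$, and hence exactly two $G$-neighbors in $T$.
\end{itemize}
\end{lemma}

\begin{proof}
Suppose $\alpha(G)\ge4$, let $S$ be a maximum stable set, and suppose some vertex $v$ lies outside
$S$. By maximality $v$ has $k\ge1$ neighbors in $S$. If $k\ge3$, then $v$ and three of them induce a
claw. If $k\le2$, then $S$ contains at least two non-neighbors of $v$, and two of these together with $v$
and one neighbor induce a co-diamond. Hence $V=S$ and $G$ has no edges.

Now let $\alpha(G)\le3$, let $T$ be a triangle of $H$, that is, a stable triple of $G$, and let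
$v\notin T$. The number of $G$-neighbors of $v$ in $T$ is not $3$ (claw), not $1$ (co-diamond),
and not $0$ (because $\alpha(G)\le3$). So it is $2$.
\end{proof}

Claw-freeness gives a vertex outside $T$ \emph{at least} one $H$-neighbor in $T$; together,
co-diamond-freeness and $\alpha(G)\le3$ give it \emph{at most} one. Both halves will be used. The conditions
$\alpha(G)\le3$ and $(*)$ pass to induced subgraphs. They have attractive examples: if $H$ is the
$3\times3$ rook graph $K_3\mathbin{\square}K_3$, then the triangles are the rows and columns, and a cell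
outside a row (or column) is adjacent to exactly one of its cells.

\paragraph{Apices.} Under $(*)$, every edge $e$ lies in at most one triangle: if
$e\cup\{z\}$ and $e\cup\{z'\}$ were two triangles, then $z'$ would have two neighbors in
$e\cup\{z\}$. If $e\cup\{z\}$ is a triangle, we call $z$ the \emph{apex} of $e$. The apex
is determined by $H$, whatever subset of the vertices is under consideration.

\section{Coefficients from three variables}\label{sec:functional}

In this section we assume only $\alpha(G)\le 3$; that is, cliques of $H$ have at most three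
vertices. Let $x=(x_1,x_2,x_3)$, and let
$\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the elementary symmetric polynomials in $x$. The
products $\varepsilon_\lambda=\varepsilon_{\lambda_1}\cdots\varepsilon_{\lambda_\ell}$ with
$\lambda_1\le3$ and $|\lambda|=m$ form a basis of the symmetric polynomials of degree $m$ in $x$. For
$W\subseteq V$ with $|W|=m$ let $L_W$ be the linear functional on this space given by
\[
L_W(\varepsilon_\lambda)=\#\bigl\{(B_1,\dots,B_\ell):\ B_i \text{ a clique of } H,\
|B_i|=\lambda_i,\ W=B_1\sqcup\dots\sqcup B_\ell\bigr\}.
\]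
The order of the factors does not matter, and $L_\varnothing(1)=1$. Splitting a tuple of cliques
according to the vertex set covered by the first few of them gives, for homogeneous symmetric $f,g$
with $\deg f+\deg g=|W|$, the product rule
\begin{equation}\label{eq:product}
L_W(fg)=\sum_{S\subseteq W,\ |S|=\deg f}L_S(f)\,L_{W\setminus S}(g).
\end{equation}

\begin{lemma}\label{lem:coeff}
If $\alpha(G)\le3$, then $c_\mu(G)=L_V\bigl(m_\mu(x_1,x_2,x_3)\bigr)$ for every partition $\mu$ of
$n$ with at most three parts, and $c_\mu(G)=0$ for every other $\mu$.
\end{lemma}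

\begin{proof}
Expand the product $\prod_{i=1}^{3}\prod_{j\ge1}(1+x_iy_j)$ in two ways. Collecting the factors
with the same $j$ gives
\[
\prod_{j\ge1}\bigl(1+\varepsilon_1y_j+\varepsilon_2y_j^2+\varepsilon_3y_j^3\bigr)
=\sum_{\lambda_1\le3}\varepsilon_\lambda\, m_\lambda(y),
\]
and collecting those with the same $i$ gives
\[
\prod_{i=1}^{3}\Bigl(\sum_{k\ge0}e_k(y)\,x_i^k\Bigr)=\sum_{\ell(\mu)\le3}m_\mu(x)\,e_\mu(y).
\]
Take the parts of degree $n$ and apply $L_V$ to the coefficient of each monomial in $y$. The
result is
\[
\sum_{\ell(\mu)\le3}L_V(m_\mu(x))\,e_\mu(y)=\sum_{\lambda_1\le3} L_V(\varepsilon_\lambda)\,m_\lambda(y),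
\]
with $\lambda$ and $\mu$ running over partitions of $n$.
The right side is $X_G$, because the coefficient of $y_1^{\lambda_1}y_2^{\lambda_2}\cdots$ in
$X_G$ is the number of ways to write $V$ as a disjoint union of an ordered sequence of stable sets
of sizes $\lambda_1,\lambda_2,\dots$. This number is $L_V(\varepsilon_\lambda)$ if $\lambda_1\le3$, and
it is $0$ otherwise because $\alpha(G)\le3$. The $e_\mu$ are linearly independent, so the
coefficients are as claimed.
\end{proof}

\paragraph{Three parts.} In three variables, $m_{(a,b,r)}=\varepsilon_3^{\,r}\,m_{(a-r,b-r)}$ for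
$a\ge b\ge r\ge1$. By \eqref{eq:product},
\begin{equation}\label{eq:threeparts}
c_{(a,b,r)}(G)=\sum_{(T_1,\dots,T_r)}c_{(a-r,b-r)}\bigl(G-(T_1\cup\dots\cup T_r)\bigr),
\end{equation}
the sum being over ordered $r$-tuples of pairwise disjoint triangles, where zero parts are omitted
and $c_\varnothing=1$ for the empty graph. So nonnegativity need only be shown for partitions with at
most two parts, for $G$ and all its induced subgraphs.

\paragraph{One part.} Here $m_{(m)}=p_m$ is the power sum. Comparing coefficients of $z^m$ in
$\sum_{m\ge1}\frac{(-1)^{m-1}}{m}p_mz^m=\log(1+\varepsilon_1z+\varepsilon_2z^2+\varepsilon_3z^3)$ and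
expanding the logarithm yields, for $m\ge1$,
\begin{equation}\label{eq:newton}
p_m=m\sum_{i_1+2i_2+3i_3=m}(-1)^{m-\ell}\,\frac{(\ell-1)!}{i_1!\,i_2!\,i_3!}\;
\varepsilon_1^{i_1}\varepsilon_2^{i_2}\varepsilon_3^{i_3},\qquad \ell=i_1+i_2+i_3 .
\end{equation}
For $|W|=m$, the number
$L_W(\varepsilon_1^{i_1}\varepsilon_2^{i_2}\varepsilon_3^{i_3})/(i_1!\,i_2!\,i_3!)$ counts the
unordered partitions of $W$ into $i_j$ cliques of size $j$ $(j=1,2,3)$. Therefore
\begin{equation}\label{eq:onepart}
L_W(p_m)=m\,t(G[W])\qquad(|W|=m\ge1),
\end{equation}
where, for any graph $K$ on $N\ge1$ vertices,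
\[
t(K)=\sum_\pi(-1)^{N-\ell(\pi)}\,(\ell(\pi)-1)!,
\]
the sum being over the partitions $\pi$ of $V(K)$ into nonempty stable sets, and $\ell(\pi)$ being the
number of blocks. The rest of the proof uses only the following properties of this number.

\begin{lemma}\label{lem:t}
Let $K$ be a graph on $N\ge1$ vertices.
\begin{itemize}
\item[(a)] If $K$ is the complete graph $K_N$, then $t(K)=(N-1)!$.
\item[(b)] $t(K)\ge0$, and adding edges to $K$ does not decrease $t(K)$.
\item[(c)] If $N\ge2$, then $t(K)\ge\deg_K(f)\,t(K-f)$ for every vertex $f$.
\item[(d)] If $K$ is connected, then $t(K)\ge1$.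
\end{itemize}
\end{lemma}

\begin{proof}
(a) The only stable partition of $K_N$ is the one into singletons.

(b) We first note that $t(K)=0$ if $N\ge2$ and $K$ has an isolated vertex $f$. A stable partition of
$K-f$ with $\ell$ blocks extends to $K$ by making $f$ a new block or by adding $f$ to one of the
$\ell$ blocks, and the total contribution of these extensions is
$(-1)^{N-\ell-1}\,\ell!+\ell\cdot(-1)^{N-\ell}(\ell-1)!=0$.
Next, for every edge $e$ of $K$,
\begin{equation}\label{eq:dc}
t(K)=t(K-e)+t(K/e),
\end{equation}
where $K/e$ is the simple graph obtained by contracting $e$. Indeed, the stable partitions of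
$K-e$ that separate the ends of $e$ are those of $K$. The others correspond to the stable
partitions of $K/e$ with the same number of blocks, and the sign changes because $K/e$ has $N-1$
vertices; so $t(K-e)=t(K)-t(K/e)$. Now $t\ge0$ follows by
induction on the number of edges, since an edgeless graph has $t=1$ if $N=1$ and $t=0$ if $N\ge2$.
Then \eqref{eq:dc} gives $t(K)\ge t(K-e)$.

(c) Let $e=fv$ be an edge, and call the contracted vertex of $K/e$ again $v$. Then $K-f$ is a spanning
subgraph of $K/e$, so $t(K/e)\ge t(K-f)$ by (b), and \eqref{eq:dc} gives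
$t(K)\ge t(K-e)+t(K-f)$. Removing the remaining edges at $f$ one after another in the same way, we get
$t(K)\ge \deg_K(f)\,t(K-f)+t(K')$, where $f$ is isolated in $K'$ and so $t(K')=0$.

(d) Order the vertices so that each one after the first has an earlier neighbor. Build $K$
up in this order through induced subgraphs, starting from $t(K_1)=1$ and applying (c) at each step.
\end{proof}

\begin{remark}
The number $(-1)^{N-1}t(K)$ is the coefficient of $z$ in the chromatic polynomial
$\chi_K(z)=\sum_\pi z(z-1)\cdots(z-\ell(\pi)+1)$. By a theorem of Greene and Zaslavsky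
\cite[Thm.~7.3]{GZ}, $t(K)$ is, for any vertex $s$, the number of acyclic orientations of $K$ whose unique sink is
$s$. We do not need this interpretation.
\end{remark}

By \eqref{eq:onepart}, $c_{(n)}(G)=n\,t(G)\ge0$. The method already settles the graphs for
which $H$ has no triangles. Let $\mathrm{pm}(W)$ denote the number of perfect matchings of $H[W]$, with
$\mathrm{pm}(\varnothing)=1$.

\begin{proposition}\label{prop:alpha2}
Let $\alpha(G)\le2$. Then $c_\mu(G)=0$ if $\mu$ has more than two parts, and for $n=2q+d$ with
$q,d\ge0$
\[
c_{(q,q)}(G)=q!\,\mathrm{pm}(V)\quad(d=0),\qquad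
c_{(q+d,q)}(G)=q!\,d\sum_{|S|=d}t(G[S])\,\mathrm{pm}(V\setminus S)\quad(d\ge1).
\]
In particular, $G$ is $e$-positive.
\end{proposition}

\begin{proof}
Since $H$ has no triangle, $L_W$ vanishes on all multiples of $\varepsilon_3$. By
\eqref{eq:threeparts} this settles three parts (and Lemma~\ref{lem:coeff} settles more than three), and
we may compute modulo $\varepsilon_3$. A
symmetric polynomial that vanishes at $x_3=0$ is divisible by $x_3$, hence by symmetry by
$\varepsilon_3$; so we may put $x_3=0$. There $m_{(q,q)}=(x_1x_2)^q$ and
$m_{(q+d,q)}=(x_1x_2)^q(x_1^d+x_2^d)$ for $d\ge1$. Hence $m_{(q,q)}\equiv\varepsilon_2^q$ and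
$m_{(q+d,q)}\equiv\varepsilon_2^q\,p_d$ modulo $\varepsilon_3$. Apply \eqref{eq:product},
\eqref{eq:onepart} and $L_W(\varepsilon_2^q)=q!\,\mathrm{pm}(W)$.
\end{proof}

So the coefficients count pairs consisting of a matching and a remaining set $S$ weighted by
$t(G[S])$. The task for $\alpha(G)=3$ is to find a similar description when there are triangles.

\paragraph{Two parts in general.} Put $u_i=\varepsilon_3/x_i$, the product of the two variables other
than $x_i$. For $u=(u_1,u_2,u_3)$ we have
\begin{equation}\label{eq:eu}
e_1(u)=\varepsilon_2,\qquad e_2(u)=\varepsilon_1\varepsilon_3,\qquad e_3(u)=\varepsilon_3^2 .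
\end{equation}
Let $q\ge1$. Then $m_{(q,q)}=p_q(u)$. If $d\ge1$, expand
$p_q(u)\,p_d(x)=\sum_{i,j}u_i^q\,x_j^d$. The terms with $i\ne j$ are the six monomials of
$m_{(q+d,q)}$, and the terms with $i=j$ are $(\varepsilon_3/x_i)^q\,x_i^d$. Hence
\begin{equation}\label{eq:twoparts}
m_{(q+d,q)}=p_q(u)\,p_d(x)-
\begin{cases}
\varepsilon_3^{\,q}\,p_{d-q}(x), & d\ge q,\ \text{with } p_0=3,\\
\varepsilon_3^{\,d}\,p_{q-d}(u), & 1\le d<q.
\end{cases}
\end{equation}
The factor $p_d(x)$ is understood by \eqref{eq:onepart}. We turn to $p_q(u)$.

\section{The coefficient of $e_q^2$: exchanging triangles for edges}\label{sec:equal}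

From here to the end of Section~\ref{sec:unequal} we assume $\alpha(G)\le3$ and $(*)$, except where
the claw is used as an example.

\paragraph{Four vertices.} For $n=4$ and $\mu=(2,2)$ we have
$p_2(u)=e_1(u)^2-2e_2(u)=\varepsilon_2^2-2\varepsilon_1\varepsilon_3$, so
\[
c_{(2,2)}(G)=2\,\mathrm{pm}(V)-2\,\#\{(T,v):\ T\text{ a triangle},\ V=T\sqcup\{v\}\}.
\]
For the claw (which violates $(*)$), $H$ is a triangle with an isolated vertex, and
$c_{(2,2)}=0-2=-2$. Under $(*)$ the vertex $v$ has a unique neighbor $w$ in $T$, and we may
exchange $(T,v)$ for the perfect matching $\{T\setminus\{w\},\{v,w\}\}$. The apex of the first edge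
of this matching lies on the second, and the first edge determines $(T,v)$. So if two different pairs
$(T,v)$ yielded the same matching $\{e,f\}$, then
the apex of $e$ would lie on $f$ and the apex of $f$ on $e$, which Lemma~\ref{lem:digraph} below excludes.
Hence $c_{(2,2)}(G)\ge0$.

\medskip
In general we perform several exchanges at once and must record which pairs of edges of a matching
come from an exchange. For a matching $M$ of $H$, let $D_M$ be the digraph with vertex set
$M$ and an arc $e\to f$ whenever the apex of $e$ exists and lies on $f$.

\begin{lemma}\label{lem:digraph}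
In $D_M$ every vertex has out-degree at most $1$, there are no $2$-cycles, and the underlying simple
graph is triangle-free.
\end{lemma}

\begin{proof}
An edge has at most one apex, and this apex lies on at most one member of $M$; so out-degrees are at
most $1$.

Suppose $e\to f\to e$. Let $x\in f$ be the apex of $e$, let $y$ be the other end of $f$, and let
$z\in e$ be the apex of $f$. Then $y\notin e\cup\{x\}$, and $y$ is adjacent to both $x$ and $z$,
which are distinct vertices of the triangle $e\cup\{x\}$. This contradicts $(*)$.

Suppose the underlying graph contains a triangle. Since out-degrees are at most $1$, its three arcs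
have three different tails, so they
form a directed cycle $e\to f\to g\to e$. Let $x\in f$, $y\in g$, $z\in e$ be the apices of $e,f,g$,
respectively. Then $y$ is adjacent to $x$, because $y$ is the apex of $f\ni x$, and $y$ is adjacent
to $z$, because $z$ is the apex of $g\ni y$. So $y\notin e\cup\{x\}$ has two neighbors in the
triangle $e\cup\{x\}$, again contradicting $(*)$.
\end{proof}

By \eqref{eq:newton} and \eqref{eq:eu}, the expansion of $p_q(u)$ also contains powers of
$e_3(u)=\varepsilon_3^2$, which correspond to pairs of triangles. These need no exchange and are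
simply carried along. For $W\subseteq V$ with $|W|=2q$, $q\ge1$, let $\mathcal Q(W)$ be the set of
pairs $(M,\mathcal P)$ such that
\begin{itemize}
\item $\mathcal P$ is a set of ordered pairs $(T,T')$ of triangles in $W$, all triangles involved
being pairwise disjoint;
\item $M$ is a perfect matching of $H$ restricted to the vertices of $W$ not covered by
$\mathcal P$.
\end{itemize}
Then $|M|+3|\mathcal P|=q$. Let $K_{M,\mathcal P}$ be the graph with vertex set
$M\sqcup\mathcal P$ in which two distinct vertices are \emph{non-adjacent} exactly when they are members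
$e,f$ of $M$ joined by an arc of $D_M$. It has $|M|+|\mathcal P|\ge1$ vertices.

\begin{lemma}\label{lem:g}
For $|W|=2q$, $q\ge1$,
\[
L_W(p_q(u))=q\sum_{(M,\mathcal P)\in\mathcal Q(W)}t(K_{M,\mathcal P})\ \ge\ 0 .
\]
In particular, $c_{(q,q)}(G)\ge0$ if $n=2q$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:newton} to the variables $u$. With $\ell=i_1+i_2+i_3$ we have
$q-\ell=i_2+2i_3$, so the sign is $(-1)^{i_2}$, and by \eqref{eq:eu}
\begin{equation}\label{eq:gexp}
L_W(p_q(u))=q\sum_{i_1+2i_2+3i_3=q}(-1)^{i_2}\,(i_1+i_2+i_3-1)!\;\nu(i_1,i_2,i_3),
\end{equation}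
where
$\nu(i_1,i_2,i_3)=L_W\bigl(\varepsilon_2^{i_1}(\varepsilon_3\varepsilon_1)^{i_2}
(\varepsilon_3\varepsilon_3)^{i_3}\bigr)/(i_1!\,i_2!\,i_3!)$ is the number of ways to partition $W$
into a set of $i_1$ edges, a set of $i_2$ pairs $(T,v)$ consisting of a triangle and a vertex, and a set
$\mathcal P$ of $i_3$ ordered pairs of triangles.

Fix $\mathcal P$ and let $W'$ be the set of vertices of $W$ that it leaves uncovered. We claim that
the partitions of $W'$ into $i_1$ edges and $i_2$ pairs $(T,v)$ correspond bijectively to the pairs
$(M,A)$, where $M$ is a perfect matching of $H[W']$ and $A$ is a set of $i_2$ arcs of $D_M$, no two of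
which share an end. In one direction, replace each $(T,v)$ by the arc
$T\setminus\{w\}\to\{v,w\}$, where $w$ is the unique neighbor of $v$ in $T$ given by $(*)$; this is an
arc because the apex of $T\setminus\{w\}$ is $w$. In the other direction, replace an arc $e\to f$ of $A$, where
$x$ is the apex of $e$ and $f=\{x,v\}$, by the pair $(e\cup\{x\},v)$. The two maps are mutually
inverse, since $x$ is the unique neighbor of $v$ in $e\cup\{x\}$.

Since $D_M$ has no $2$-cycles, the number of sets $A$ with $|A|=a$ is the number $m_a$ of
matchings with $a$ edges in the graph underlying $D_M$. Put $N=|M|+|\mathcal P|$. Then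
$|M|=i_1+2i_2$, so $i_1+i_2+i_3=N-i_2$, and the total contribution of $(M,\mathcal P)$ to the sum in
\eqref{eq:gexp} is
\[
\sum_{a\ge0}(-1)^a\,(N-a-1)!\;m_a ,
\]
where only $a\le|M|/2$, hence $a<N$, occurs.
This is $t(K_{M,\mathcal P})$. Indeed, a stable set of $K_{M,\mathcal P}$ with more than one
element is a clique of the graph underlying $D_M$, and that graph is triangle-free. So the stable
partitions have blocks of size at most $2$. Those with $a$ blocks of size $2$ correspond to the
$a$-edge matchings counted by $m_a$, and they have $N-a$ blocks. Nonnegativity is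
Lemma~\ref{lem:t}(b).
\end{proof}

\section{The coefficients of $e_{q+d}\,e_q$}\label{sec:unequal}

Let $n=2q+d$ with $q,d\ge1$. By \eqref{eq:product}, \eqref{eq:onepart}, \eqref{eq:twoparts} and
Lemma~\ref{lem:g}, $c_{(q+d,q)}(G)=\mathrm{Main}-R$, where
\[
\mathrm{Main}=q\,d\sum_{|S|=d}t(G[S])\sum_{(M,\mathcal P)\in\mathcal Q(V\setminus S)}t(K_{M,\mathcal P})
\]
and $R$ is the value of $L_V$ on the subtracted term of \eqref{eq:twoparts}. All summands of
$\mathrm{Main}$ are nonnegative, and we must show that $\mathrm{Main}\ge R$.

\paragraph{Five vertices.} The smallest case with $1\le d<q$ is $q=2$, $d=1$. Here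
$R=L_V(\varepsilon_3\varepsilon_2)$ is the number of pairs $(T,e)$ of a triangle and an edge with
$V=T\sqcup e$. In $\mathrm{Main}=2\sum t(K_{M,\varnothing})$ the sum is over a vertex $s$ and a
perfect matching $M$ of $H-s$. The two members of $M$ either are joined by an arc, and then
$t(K_{M,\varnothing})=0$, or are not, and then $t(K_{M,\varnothing})=t(K_2)=1$. From $(T,e)$ we
produce three terms of this sum by cutting a vertex $s\in T$ off the triangle: the term
$(s,\{T\setminus\{s\},e\})$. The apex of $T\setminus\{s\}$ is $s$, which is not on an edge of the matching.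
So there is an arc only if the apex of $e$ lies in $T\setminus\{s\}$. If $e$ has no apex in $T$,
all three terms are $1$. If its apex is $w\in T$, the term with $s=w$ is $1$. Thus each $(T,e)$
yields at least one nonzero term. Conversely, $(s,\{e,f\})$ can come only from $(e\cup\{s\},f)$ and
$(f\cup\{s\},e)$. Hence $\mathrm{Main}\ge2\cdot\frac12R=R$.

Equality can occur. Let $H$ be the bowtie with triangles $zab$ and $zcd$, so that $G$ is the
disjoint union of a $4$-cycle and a vertex. There are two pairs $(T,e)$, so $R=2$. If one of
$a,b,c,d$ is removed, the remaining four vertices have one perfect matching, whose two members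
are joined by an arc. If $z$ is removed, the only perfect matching is $\{ab,cd\}$, and it has no arc. So
$\mathrm{Main}=2$ and $c_{(3,2)}(G)=0$.

\medskip
The general argument is the same: cut one vertex $s_T$ off each triangle $T$ of the subtracted term
and put these vertices into $S$. There are three things to watch. The factor $t(G[S])$
can vanish if $G[S]$ is disconnected; this is cured by choosing the $s_T$ suitably with the help
of $(*)$. The factor $t(K_{M,\mathcal P})$ may suffer from arcs that end in the edges $T\setminus\{s_T\}$.
And the same term of $\mathrm{Main}$ may be reached many times. The last two problems are absent when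
$d\ge q$.

\subsection{The case $d\ge q$}

Let $\tau$ run over the sets of $q$ pairwise disjoint triangles, and let
$V_0=V\setminus\bigcup\tau$, so that $|V_0|=d-q$. By \eqref{eq:product} and \eqref{eq:onepart},
\[
R=q!\,(d-q)\sum_\tau t(G[V_0])\quad(d>q),\qquad R=3\,q!\,\#\{\tau\}\quad(d=q).
\]
Given $\tau$ and a choice of $s_T\in T$ for every $T\in\tau$, put
$M=\{T\setminus\{s_T\}:T\in\tau\}$ and $S=V_0\cup\{s_T:T\in\tau\}$. Then $|S|=d$ and
$(M,\varnothing)\in\mathcal Q(V\setminus S)$. The apices $s_T$ lie in $S$, so $D_M$ has no arcs,
$K_{M,\varnothing}=K_q$, and $q\,t(K_q)=q!$. Different choices of $(\tau,(s_T))$ give different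
pairs $(S,M)$, because each edge in $M$ determines its apex and hence its triangle. Therefore
\[
\mathrm{Main}\ \ge\ q!\,d\sum_\tau\ \sum_{(s_T)}t\bigl(G[V_0\cup\{s_T:T\in\tau\}]\bigr).
\]

If $d>q$, fix $w\in V_0$ for each $\tau$, and choose every $s_T$ to be $G$-adjacent to $w$, which is possible
by $(*)$. Adding the $s_T$ to $V_0$ one at a time, we add a vertex of positive degree each time,
so $t(G[V_0\cup\{s_T:T\in\tau\}])\ge t(G[V_0])$ by Lemma~\ref{lem:t}(c). Hence
$\mathrm{Main}\ge q!\,d\sum_\tau t(G[V_0])\ge R$.

If $d=q$, then $V_0=\varnothing$. Choose one $T_1\in\tau$, let $s_{T_1}\in T_1$ be arbitrary (three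
ways), and let every other $s_T$ be $G$-adjacent to $s_{T_1}$ (two ways each, by $(*)$). Then
$G[\{s_T:T\in\tau\}]$ is connected and has $t\ge1$ by Lemma~\ref{lem:t}(d). So the inner sum is at least
$3\cdot2^{q-1}\ge3$, and $\mathrm{Main}\ge R$.

\subsection{The case $1\le d<q$}

Now the subtracted term is $\varepsilon_3^{\,d}\,p_{q-d}(u)$. By \eqref{eq:product} and
Lemma~\ref{lem:g}, applied with $q-d\ge1$ in place of $q$,
\[
R=d!\,(q-d)\sum_\beta t(K_\beta),
\]
where $\beta=(\tau,M',\mathcal P)$ consists of a set $\tau$ of $d$ pairwise disjoint triangles and a pair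
$(M',\mathcal P)\in\mathcal Q(V\setminus\bigcup\tau)$, and $K_\beta=K_{M',\mathcal P}$. So
$|M'|+3|\mathcal P|=q-d$. Similarly, $\mathrm{Main}=q\,d\sum_\gamma t(G[S])\,t(K_\gamma)$, where
$\gamma=(S,M,\mathcal P)$ with $|S|=d$, $(M,\mathcal P)\in\mathcal Q(V\setminus S)$ and
$K_\gamma=K_{M,\mathcal P}$.

For $\beta$ and a choice $\mathbf s=(s_T)_{T\in\tau}$ with $s_T\in T$, let
\[
\gamma(\beta,\mathbf s)=(S_{\mathbf s},M,\mathcal P),\qquad
S_{\mathbf s}=\{s_T:T\in\tau\},\quad M=M'\cup\{T\setminus\{s_T\}:T\in\tau\}.
\]
This is an admissible $\gamma$, with $|M|=|M'|+d$.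

\paragraph{Multiplicity.} Given $\gamma=(S,M,\mathcal P)$, a pair $(\beta,\mathbf s)$ with
$\gamma(\beta,\mathbf s)=\gamma$ is determined by telling, for each $s\in S$, which edge $e_s$ of $M$ with
apex $s$ was cut off from its triangle: then $\tau=\{e_s\cup\{s\}:s\in S\}$ and
$M'=M\setminus\{e_s:s\in S\}$. If $k_s$ is the number of edges of $M$ with apex $s$, then
$\sum_{s\in S}k_s\le|M|$, because an edge has at most one apex. By the inequality of arithmetic and
geometric means, the number of preimages of $\gamma$ is at most
\begin{equation}\label{eq:mult}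
\prod_{s\in S}k_s\ \le\ \Bigl(\frac{|M|}{d}\Bigr)^{d}.
\end{equation}

So we let every $\gamma$ that has a preimage (and hence $|M|\ge d$) distribute its summand in
$\mathrm{Main}$ over its preimages, giving each of
them the fraction $(d/|M|)^d$. By \eqref{eq:mult} no more than the whole summand is given away.
It remains to see that each $\beta$ then receives enough.

\begin{lemma}\label{lem:local}
For every $\beta=(\tau,M',\mathcal P)$, with $|M|=|M'|+d$,
\[
q\,d\sum_{\mathbf s}t(G[S_{\mathbf s}])\;t(K_{\gamma(\beta,\mathbf s)})\ \ge\
d!\,(q-d)\Bigl(\frac{|M|}{d}\Bigr)^{d}t(K_\beta).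
\]
\end{lemma}

\begin{proof}
Let $i=|\mathcal P|$ and let $k=|M'|+i\ge1$ be the number of vertices of $K_\beta$. Then
$|M'|=k-i$ and $q-d=k+2i$.

\emph{Comparing $K_\gamma$ with $K_\beta$.} For $T\in\tau$ and $v\in T$ let $a_T(v)$ be the number of
$e\in M'$ with apex $v$, and let $a_T=\sum_{v\in T}a_T(v)$. Since an edge has at most one apex,
$\sum_Ta_T\le|M'|$. Number the triangles as $T_1,\dots,T_d$ with $a_{T_1}\ge a_{T_2}\ge\cdots$, and
write $a_j$ for $a_{T_j}$, $s_j$ for $s_{T_j}$, and $f_j=T_j\setminus\{s_j\}$. In $D_M$, the apex
$s_j$ of $f_j$ lies in $S_{\mathbf s}$, so $f_j$ has no out-arc. Hence $f_1,\dots,f_d$ are pairwise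
adjacent in $K_\gamma$, where $\gamma=\gamma(\beta,\mathbf s)$. The vertices of $K_\gamma$ that are not adjacent to $f_j$
(other than $f_j$ itself) are exactly the $e\in M'$ with apex in $T_j\setminus\{s_j\}$, and there are
$a_j-a_{T_j}(s_j)$ of them. Moreover $K_\gamma-\{f_1,\dots,f_d\}=K_\beta$, because apices do not
depend on the matching. Adding $f_1,\dots,f_d$ to $K_\beta$ in this order and applying
Lemma~\ref{lem:t}(c) each time, we get
\[
t(K_{\gamma(\beta,\mathbf s)})\ \ge\ t(K_\beta)\prod_{j=1}^d\delta_j(s_j),\qquad
\delta_j(v)=k+j-1-a_j+a_{T_j}(v)\ge0 ,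
\]
since $\delta_j(s_j)$ is the degree of $f_j$ at the moment when it is added.

\emph{Choosing $\mathbf s$.} All terms on the left side of the claim are nonnegative. We keep only
those $\mathbf s$ for which $s_1\in T_1$ is arbitrary and each $s_j$, $j\ge2$, is $G$-adjacent to
$s_1$. By $(*)$ there are exactly two such vertices in $T_j$. Then $G[S_{\mathbf s}]$ is connected
and $t(G[S_{\mathbf s}])\ge1$ by Lemma~\ref{lem:t}(d). For $T_1$ we have, since $a_1\le|M'|=k-i$,
\[
\sum_{v\in T_1}\delta_1(v)=3k-3a_1+a_1=3k-2a_1\ \ge\ 3k-2(k-i)=k+2i=q-d .
\]
For $j\ge2$ we have $a_j\le\frac12(a_1+a_j)\le\frac12|M'|\le\frac12k$. So, whatever $s_1$ is, the sum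
of $\delta_j$ over the two allowed values of $s_j$ is at least
\[
2(k+j-1-a_j)\ \ge\ k+2(j-1)\ \ge\ k+j-1 .
\]
Summing the product of the $\delta_j(s_j)$ first over $s_2,\dots,s_d$ and then over $s_1$, we obtain
\begin{equation}\label{eq:lower}
\sum_{\mathbf s}t(G[S_{\mathbf s}])\,t(K_{\gamma(\beta,\mathbf s)})\ \ge\
(q-d)\prod_{j=1}^{d-1}(k+j)\;t(K_\beta).
\end{equation}

\emph{Arithmetic.} We have $|M|=|M'|+d\le k+d$ and $|M|=|M'|+d\le q$. For $1\le j\le d-1$,
\[
k+j\ \ge\ \frac jd\,(k+d)\ \ge\ j\,\frac{|M|}{d}.
\]
Hence
\[
q\,d\prod_{j=1}^{d-1}(k+j)\ \ge\ |M|\,d\,(d-1)!\Bigl(\frac{|M|}{d}\Bigr)^{d-1}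
=d\cdot d!\Bigl(\frac{|M|}{d}\Bigr)^{d}\ \ge\ d!\Bigl(\frac{|M|}{d}\Bigr)^{d}.
\]
Together with \eqref{eq:lower} this is the claim.
\end{proof}

\paragraph{Conclusion.} For a pair $(\beta,\mathbf s)$, write $\gamma(\beta,\mathbf s)=(S,M,\mathcal P)$.
The factor $(d/|M|)^d$ depends only on $\gamma(\beta,\mathbf s)$. By Lemma~\ref{lem:local} and then
\eqref{eq:mult},
\[
R=\sum_\beta d!\,(q-d)\,t(K_\beta)\ \le\
\sum_{\beta,\mathbf s}\Bigl(\frac d{|M|}\Bigr)^{d}q\,d\;t(G[S_{\mathbf s}])\,t(K_{\gamma(\beta,\mathbf s)})
\ \le\ \sum_\gamma q\,d\;t(G[S])\,t(K_\gamma)=\mathrm{Main}.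
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $G$ has no edges, then $X_G=e_1^n$. Otherwise, by Lemma~\ref{lem:structure}, $\alpha(G)\le3$ and
$(*)$ holds, for $G$ and hence for all its induced subgraphs. By Lemma~\ref{lem:coeff} and
\eqref{eq:threeparts} it is enough to consider partitions $\mu$ with at most two parts. For these,
$c_\mu(G)\ge0$ by \eqref{eq:onepart} and Lemma~\ref{lem:t}(b) if $\mu=(n)$, by Lemma~\ref{lem:g} if
$\mu=(q,q)$, and by the present section if $\mu=(q+d,q)$ with $q,d\ge1$.
\end{proof}

\section{The net and the four-vertex graphs}\label{sec:class}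

\subsection{The net is not $e$-positive}

Let the net have the triangle $abc$ and the pendant edges $aa'$, $bb'$, $cc'$. It is claw-free: the
neighbors of $a$ are $b,c,a'$ with $b,c$ adjacent, likewise for $b$ and $c$, and the other vertices
have degree $1$. Its largest stable sets have size $3$, so Lemma~\ref{lem:coeff} applies. By
\eqref{eq:eu} and $p_3=e_1^3-3e_1e_2+3e_3$,
\[
c_{(3,3)}=L_V(p_3(u))=L_V\bigl(\varepsilon_2^3-3\,\varepsilon_1\varepsilon_2\varepsilon_3+3\,\varepsilon_3^2\bigr).
\]
The complement $H$ (Figure~\ref{fig:net}) has the nine edges $a'b'$, $b'c'$, $a'c'$, $ab'$, $ac'$,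
$ba'$, $bc'$, $ca'$, $cb'$ and the four triangles $a'b'c'$, $ab'c'$, $ba'c'$, $ca'b'$.
\begin{itemize}
\item In a perfect matching of $H$ the pairwise non-adjacent vertices $a,b,c$ are matched to
$a',b',c'$ without fixed letter. There are two such matchings, so $L_V(\varepsilon_2^3)=3!\cdot2=12$.
\item Consider partitions into a triangle, an edge and a vertex. The triangle $a'b'c'$ leaves
$a,b,c$, which span no edge. The triangle $ab'c'$ leaves $a',b,c$, which span the two edges $ba'$ and
$ca'$; by symmetry the other two triangles also admit two partitions each. So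
$L_V(\varepsilon_1\varepsilon_2\varepsilon_3)=6$.
\item No two triangles are disjoint, so $L_V(\varepsilon_3^2)=0$.
\end{itemize}
Hence $c_{(3,3)}=12-18=-6$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\coordinate (a) at (270:0.75); \coordinate (b) at (30:0.75); \coordinate (c) at (150:0.75);
\coordinate (aa) at (270:1.7); \coordinate (bb) at (30:1.7); \coordinate (cc) at (150:1.7);
\draw (a)--(b)--(c)--(a) (a)--(aa) (b)--(bb) (c)--(cc);
\foreach \p in {a,b,c,aa,bb,cc} \fill (\p) circle (2pt);
\node[right] at (a) {$a$}; \node[above] at (b) {$b$}; \node[above] at (c) {$c$};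
\node[right] at (aa) {$a'$}; \node[right] at (bb) {$b'$}; \node[left] at (cc) {$c'$};
\end{scope}
\begin{scope}[xshift=6.5cm]
\coordinate (a) at (270:2); \coordinate (b) at (30:2); \coordinate (c) at (150:2);
\coordinate (aa) at (90:1); \coordinate (bb) at (210:1); \coordinate (cc) at (330:1);
\draw (aa)--(bb)--(cc)--(aa) (a)--(cc) (b)--(aa) (c)--(bb);
\draw[line width=2pt] (a)--(bb) (b)--(cc) (c)--(aa);
\foreach \p in {a,b,c,aa,bb,cc} \fill (\p) circle (2pt);
\node[right] at (a) {$a$}; \node[right] at (b) {$b$}; \node[left] at (c) {$c$};
\node[above] at (aa) {$a'$}; \node[left] at (bb) {$b'$}; \node[right] at (cc) {$c'$};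
\end{scope}
\end{tikzpicture}
\caption{Left: the net. Right: its complement, with the perfect matching $\{ab',bc',ca'\}$ drawn thick.
Each thick edge lies in exactly one triangle, and the third vertex of that triangle lies on another thick
edge: $c'$ for $ab'$, $a'$ for $bc'$, and $b'$ for $ca'$. Thus the three thick edges form a directed
$3$-cycle $ab'\to bc'\to ca'\to ab'$.}
\label{fig:net}
\end{figure}

\begin{remark}
The net shows the role of co-diamond-freeness. The vertex $a$ has the two neighbors $b',c'$ in the
triangle $a'b'c'$, so $(*)$ fails. In each of the six partitions above, the exchange of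
Section~\ref{sec:equal} is still possible and unique: for example, $c$ has the single neighbor
$b'$ in $ab'c'$. Every edge of a perfect matching $M$ of $H$ lies in exactly one triangle, so the
digraph $D_M$ still makes sense. But for each of the two matchings $M$ it is a directed
$3$-cycle, which Lemma~\ref{lem:digraph} would exclude. The contribution
$\sum_a(-1)^a(N-a-1)!\,m_a$ of $M$ is $2!-3\cdot1!=-1$, and
$c_{(3,3)}=3\cdot2\cdot(-1)=-6$, in agreement with the computation above.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:class}}

\begin{proof}[Necessity]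
If $F$ is not an induced subgraph of the net, then the net is a (claw, $F$)-free graph that is not
$e$-positive. It remains to list the four-vertex induced subgraphs of the net. A set of four vertices
contains three, two or one of $a,b,c$. If it contains all three, it induces a paw. If it contains
two, say $a$ and $b$, then with $a',b'$ it induces the path $a'abb'$, and with $a',c'$ or $b',c'$ it
induces $P_3\sqcup K_1$, the co-paw. If it contains one, it induces one edge and two isolated
vertices, the co-diamond.
\end{proof}

\begin{proof}[Sufficiency]
Recall that graphs with $\alpha\le2$ are $e$-positive (Proposition~\ref{prop:alpha2}) and that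
disjoint unions of $e$-positive graphs are $e$-positive. We also use the following fact.
\begin{itemize}
\item[$(**)$] If $G$ is claw-free and $\overline G$ is disconnected, then every component of
$\overline G$ is triangle-free; in other words, $\alpha(G)\le2$.
\end{itemize}
Indeed, a stable triple of $G$ would lie in one component of $\overline G$. A vertex of another
component would be $G$-adjacent to all three of its members, and this would give a claw.

\emph{Co-diamond.} This is Theorem~\ref{thm:main}.

\emph{$P_4$.} By a theorem of Seinsche \cite{Seinsche}, a connected $P_4$-free graph with at least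
two vertices has a disconnected complement. By $(**)$, each component of a (claw, $P_4$)-free graph
is $K_1$ or has $\alpha\le2$.

\emph{Paw.} By a theorem of Olariu \cite{Olariu}, each component of a paw-free graph is triangle-free
or complete multipartite. Let $C$ be a component of a (claw, paw)-free graph. If $C$ is triangle-free, then three
neighbors of a vertex would be pairwise non-adjacent and would give a claw. So $C$ has maximum degree at
most $2$ and is a path or a cycle; these are $e$-positive by Stanley
\cite[Props.~5.3 and 5.4]{Stanley}. If $C$ is complete multipartite, then it is $K_1$ or has at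
least two parts, being connected. In the latter case three vertices of one part, together with a vertex of another part,
would give a claw; so all parts have at most two vertices, and $\alpha(C)\le2$.

\emph{Co-paw.} Here $\overline G$ is paw-free. If all components of $\overline G$ are triangle-free,
then $\alpha(G)\le2$. Otherwise $\overline G$ contains a triangle and, by $(**)$, is connected. By
Olariu's theorem it is complete multipartite. Then $G$ is a disjoint union of cliques, of sizes
$n_1,n_2,\dots$ say, and $X_G=\prod_i n_i!\,e_{n_i}$.
\end{proof}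

\begin{thebibliography}{9}
\bibitem{GZ} Greene and Zaslavsky, Trans. AMS \textbf{280} (1983).
\bibitem{LY} Grace M.X. Li and Arthur L.B. Yang, \emph{The $e$-positivity of two families of
$(claw, 2K_2)$-free graphs}, arXiv:1912.09717 (2019).
\bibitem{Olariu} Olariu, Inform. Process. Lett. \textbf{28} (1988).
\bibitem{Seinsche} Seinsche, J. Combin. Theory Ser. B \textbf{16} (1974).
\bibitem{Stanley} Stanley, Adv. Math. \textbf{111} (1995).
\end{thebibliography}

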